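\title{Quasirandom forcing by random orientations of long even cycles}

\begin{abstract}
An oriented graph $H$ is quasirandom-forcing if a sequence of tournaments is quasirandom as soon as the density of $H$ in it tends to the value that it has in a random tournament. Let $p_{2n}$ be the probability that a uniformly random orientation of the cycle of length $2n$ is quasirandom-forcing. We prove that $p_{2n}$ converges to
$L=\frac12\,\mathbb P\bigl(\sum_{j\ge0}g_jx^j>0 \text{ for all } x\in[0,4/\pi^2]\bigr)$, where $g_0,g_1,\dots$ are independent standard Gaussian variables, and that $0.21628<L<0.21643$. The proof classifies all but a vanishing fraction of the orientations by a parity and by the sign of an explicit polynomial on $[0,4/\pi^2]$. When the edges are oriented independently with a fixed bias, only the parity matters and the limit is $\frac12$.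
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{oriented graph} is a directed graph without loops and with at most one arc between any two vertices; it is a \emph{tournament} if there is exactly one arc between any two vertices. For an oriented graph $H$ with $\|H\|$ arcs and a tournament $T$, the \emph{homomorphism density} $t(H,T)$ is the probability that a uniformly random map $f\colon V(H)\to V(T)$ sends every arc $uv$ of $H$ to an arc $f(u)f(v)$ of $T$ with the same direction. If the arcs of a large tournament are oriented by independent fair coins, then $t(H,T)$ is close to $2^{-\|H\|}$. Accordingly, a sequence of tournaments $(T_k)$ with $|V(T_k)|\to\infty$ is called \emph{quasirandom} if $t(F,T_k)\to2^{-\|F\|}$ for every oriented graph $F$. An oriented graph $H$ is \emph{quasirandom-forcing}, or briefly \emph{forcing}, if for every sequence of tournaments $(T_k)$ with $|V(T_k)|\to\infty$ the convergence $t(H,T_k)\to2^{-\|H\|}$ holds if and only if $(T_k)$ is quasirandom. The ``if'' part holds for every $H$; a graph is forcing when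 its density alone certifies all the others.

For cycles it is known that no orientation of an odd cycle is forcing, and that the cyclic orientation of a cycle of length $\ell$ is forcing if and only if $\ell\equiv2\pmod 4$. It is then natural to ask what a typical orientation of a long even cycle does. For $n\ge2$, orient each edge of the cycle of length $2n$ in either direction with probability $\frac12$, independently of the other edges, and let $p_{2n}$ be the probability that the resulting oriented graph is forcing. The following problem comes from \cite{GIKK}: \emph{does the sequence $(p_{2n})$ converge, and if so, what is its limit?}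

Let $g_0,g_1,\dots$ be independent standard Gaussian variables and $G(x)=\sum_{j\ge0}g_jx^j$. Since $\mathbb E\sum_j|g_j|y^j<\infty$ for $0\le y<1$, the series almost surely converges for all $|x|<1$. Put $\operatorname{gd}(t)=\arcsin\tanh t$.

\begin{theorem}\label{thm:limit}
The sequence $(p_{2n})$ converges, and its limit is
\[
L=\tfrac12\,\mathbb P\Bigl(\sum_{j\ge0}g_jx^j>0\ \text{ for all }x\in[0,4/\pi^2]\Bigr)=\tfrac14\,\mathbb P\bigl(G\text{ has no zero in }[0,4/\pi^2]\bigr).
\]
Equivalently, $L=\frac12\,\mathbb P(Y_u>0\text{ for all }u\in[0,t_0])$, where $Y$ is the stationary centered Gaussian process with covariance $\operatorname{sech}(u-v)$ and $t_0=\operatorname{artanh}(4/\pi^2)=\frac12\log\frac{\pi^2+4}{\pi^2-4}$. Moreover,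
\[
\tfrac14\Bigl(1-\frac{t_0+\operatorname{gd}(t_0)}{2\pi}\Bigr)\le L\le\tfrac14\Bigl(1-\frac{2\operatorname{gd}(t_0/2)+\operatorname{gd}(t_0)}{2\pi}\Bigr),
\qquad 0.21628<L<0.21643 .
\]
\end{theorem}

The limit is thus a persistence probability of a Gaussian process, with rigorous numerical bounds; we do not claim an elementary closed form for it.

Theorem~\ref{thm:limit} follows from a classification of typical orientations. Throughout the paper $N=2n$ and $r=4/\pi^2$, so that $2r<0.811$, and \emph{with high probability} (w.h.p.) means with probability tending to $1$ as $N\to\infty$. Index the vertices $v_i$ and the edges $v_iv_{i+1}$ of the cycle by $i\in\mathbb Z_N$. A sign vector $s\in\{\pm1\}^{\mathbb Z_N}$ encodes the orientation $H_s$ in which edge $i$ is directed $v_i\to v_{i+1}$ if $s_i=1$ and $v_{i+1}\to v_i$ if $s_i=-1$. Define the \emph{parity} of $s$, the window products and their sums by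
\[
\chi(s)=(-1)^n\prod_{i\in\mathbb Z_N}s_i,\qquad \sigma_{i,k}=s_is_{i+1}\cdots s_{i+2k-1},\qquad S_k=\sum_{i\in\mathbb Z_N}\sigma_{i,k},
\]
and put
\[
\Phi_s(x)=\sum_{k=1}^{n-1}(-1)^kS_kx^k .
\]

\begin{theorem}\label{thm:class}
For uniformly random $s$, w.h.p.\ the orientation $H_s$ is quasirandom-forcing if and only if $\chi(s)=-1$ and $\Phi_s\le0$ on $[0,4/\pi^2]$.
\end{theorem}

\begin{theorem}\label{thm:bias}
Fix $q\in(0,1)$ with $q\ne\frac12$, and let the $s_i$ be independent with $\mathbb P(s_i=1)=q$. Then w.h.p.\ $H_s$ is quasirandom-forcing if and only if $\chi(s)=-1$, and the probability that $H_s$ is forcing tends to $\frac12$.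
\end{theorem}

For $q\in\{0,1\}$ the orientation is cyclic, and by the fact quoted above the probability alternates between $0$ and $1$.

Which limit would one guess? The cyclic orientation has parity $(-1)^n$, so it is forcing exactly when $\chi=-1$. The parity of a random orientation is a fair coin, which suggests the limit $\frac12$, and Theorem~\ref{thm:bias} confirms this under any bias. The role of the parity is the following: in tournaments with nearly equal out-degrees, the density of $H_s$ deviates from $2^{-N}$ in the direction of the sign $\chi(s)$. So a forcing orientation with $\chi(s)=-1$ should have its density \emph{maximized} by quasirandom tournaments. Now perturb a random tournament so that its out-degrees become slightly unequal. The density of $H_s$ changes by a relative amount proportional to $-S_1$, where $S_1$ is the number of vertices of $H_s$ with one incoming and one outgoing arc minus the number of sources and sinks. Under a bias $S_1$ is positive and of order $N$, so the density goes down, as required. Without bias $S_1$ is a centered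 sum of order $\sqrt N$; it has the wrong sign half of the time, and the guess drops to $\frac14$. The true limit is smaller still, because tournaments can test not only the slope $\Phi_s'(0)=-S_1$ but the value $\Phi_s(x)$ at every $x\in(0,4/\pi^2]$; points beyond $4/\pi^2$ are never tested, because $4/\pi^2$ bounds the squared operator norm of the normalized antisymmetric matrix of a tournament. After scaling, the coefficients $S_k/\sqrt N$ become independent standard Gaussians, and $-\Phi_s(x)/(x\sqrt N)$ becomes $G(x)$.

Sections~\ref{sec:kernels} and~\ref{sec:tools} translate the problem into the language of antisymmetric kernels. Section~\ref{sec:short} treats cycles of length $4$ and $6$ by hand and explains what must be added for long cycles; this is done in Sections~\ref{sec:small} and~\ref{sec:large}. Theorems~\ref{thm:limit} and~\ref{thm:class} are proved in Sections~\ref{sec:criterion}--\ref{sec:bounds}, and Theorem~\ref{thm:bias} in Section~\ref{sec:bias}.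

\section{Kernels and the density of an oriented cycle}\label{sec:kernels}

A \emph{kernel} is a measurable function $B\colon X\times X\to[-1,1]$ on a probability space $X$ with $B(y,x)=-B(x,y)$. One should think of $\frac12(1+B(x,y))$ as the probability of an arc from $x$ to $y$. For an oriented graph $F$ let
\[
\tau(F,B)=\mathbb E\prod_{uv\in F}\bigl(1+B(x_u,x_v)\bigr)\ge0,
\]
where the product runs over the arcs of $F$ and the $x_u$, $u\in V(F)$, are independent random points of $X$. For the cycle $H_s$ antisymmetry gives
\[
\tau_s(B):=\tau(H_s,B)=\mathbb E\prod_{i\in\mathbb Z_N}\bigl(1+s_iB(x_i,x_{i+1})\bigr).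
\]
A tournament $T$ defines a kernel $B_T$ on $V(T)$ with the uniform measure: $B_T(u,v)$ is $1$ if $uv$ is an arc, $-1$ if $vu$ is an arc, and $0$ if $u=v$. If a map $V(F)\to V(T)$ identifies no two adjacent vertices, the indicator that it preserves all arcs equals $\prod\frac12(1+B_T)$. The other maps have total probability at most $\|F\|/|V(T)|$, and for them both quantities lie in $[0,1]$. Hence
\begin{equation}\label{eq:transfer}
\bigl|t(F,T)-2^{-\|F\|}\tau(F,B_T)\bigr|\le\|F\|/|V(T)| .
\end{equation}
The random-like value of the density corresponds to $\tau=1$, which is attained by $B=0$.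

\subsection*{The operator $B$}
A kernel acts on $L^2(X)$ by $(Bf)(x)=\int B(x,y)f(y)\,dy$. We write $\|B\|$ for the operator norm and $\|B\|_{\mathrm{HS}}^2=\iint B^2$. The operator $B$ is real, Hilbert--Schmidt, and $B^*=-B$. So $iB$ is compact and self-adjoint; its eigenvalues $\lambda_j$, counted with multiplicity, are real, $\max_j|\lambda_j|=\|B\|$ and $\sum_j\lambda_j^2=\|B\|_{\mathrm{HS}}^2$. Let $1$ denote the constant function and put
\[
b_k=\|B^k1\|^2\quad(k\ge0),\qquad Q_N(B)=\sum_j\lambda_j^N\ge\|B\|^N .
\]
Thus $Q_N(B)>0$ unless $B=0$ almost everywhere. For a tournament, $(B_T1)(u)$ is the out-degree minus the in-degree of $u$, divided by $|V(T)|$, so $b_1$ measures the spread of the out-degrees. We call $B$ \emph{regular} if $b_1=0$; then $b_k=0$ for all $k\ge1$.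

The expectation of the product of $B$ along a path with $\ell$ edges is $\langle B^\ell1,1\rangle$. Moving $B$ across the inner product changes the sign each time, so $\langle B^\ell1,1\rangle=(-1)^\ell\langle1,B^\ell1\rangle$, which forces the value $0$ for odd $\ell$, and $\langle B^{2k}1,1\rangle=(-1)^k\langle B^k1,B^k1\rangle$. Along a cycle of length $N$ the expectation is $\operatorname{Tr}B^N$, and $B^N=(-i)^N(iB)^N$. In summary,
\begin{equation}\label{eq:pathcycle}
\langle B^{2k-1}1,1\rangle=0,\qquad\langle B^{2k}1,1\rangle=(-1)^kb_k,\qquad\operatorname{Tr}B^N=(-1)^nQ_N(B).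
\end{equation}
The constant $4/\pi^2$ enters through the next lemma, which uses both antisymmetry and the pointwise bound $|B|\le1$.

\begin{lemma}\label{lem:norm}
Every kernel satisfies $\|B\|\le2/\pi$. Hence $b_k\le r^{k-1}b_1$ for $k\ge1$, $b_1\le r$, and there is a probability measure $\nu$ on $[0,r]$ with $b_k=\int x^k\,d\nu$ for all $k\ge0$.
\end{lemma}

\begin{proof}
Let $f=|f|e^{i\vartheta}\in L^2(X)$. Averaging $\langle iBf,f\rangle=i\iint B(x,y)f(y)\overline{f(x)}$ with the same integral in which $x$ and $y$ are exchanged gives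
\[
\langle iBf,f\rangle=\iint B(x,y)\,|f(x)|\,|f(y)|\sin\bigl(\vartheta(x)-\vartheta(y)\bigr),
\]
so $|\langle iBf,f\rangle|\le\iint|f(x)||f(y)||\sin(\vartheta(x)-\vartheta(y))|$. Insert the absolutely convergent Fourier series $|\sin\theta|=\frac2\pi-\frac4\pi\sum_{m\ge1}\frac{\cos2m\theta}{4m^2-1}$. Each cosine contributes with a minus sign the quantity
\[
\iint|f(x)||f(y)|\cos\bigl(2m(\vartheta(x)-\vartheta(y))\bigr)=\Bigl|\int|f|e^{2im\vartheta}\Bigr|^2\ge0,
\]
so the integral is at most $\frac2\pi(\int|f|)^2\le\frac2\pi\|f\|^2$. The norm of the self-adjoint operator $iB$ is the supremum of $|\langle iBf,f\rangle|$ over unit vectors, so $\|B\|\le2/\pi$. The operator $-B^2=(iB)^2$ is self-adjoint with spectrum in $[0,r]$ and $b_k=\langle(-B^2)^k1,1\rangle$; take for $\nu$ its spectral measure at the unit vector $1$.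
\end{proof}

\subsection*{The expansion of $\tau_s$}
From now on an \emph{arc} means an arc of the cycle $\mathbb Z_N$ of even length, that is, a set of edges $(i,k):=\{i,i+1,\dots,i+2k-1\}$ with $i\in\mathbb Z_N$ and $1\le k\le n-1$. Two arcs $\gamma,\gamma'$ are \emph{compatible}, written $\gamma\sim\gamma'$, if no edge of one is equal or cyclically adjacent to an edge of the other; otherwise we write $\gamma\not\sim\gamma'$. In particular $\gamma\not\sim\gamma$. The \emph{weight} of an arc is $w(i,k)=(-1)^kb_k\sigma_{i,k}$.

\begin{proposition}\label{prop:expansion}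
For every $s$ and every kernel $B$,
\begin{equation}\label{eq:expansion}
\tau_s(B)=D_s(B)+\chi(s)Q_N(B),\qquad D_s(B)=\sum_{\Gamma}\prod_{\gamma\in\Gamma}w(\gamma),
\end{equation}
where $\Gamma$ runs over the sets of pairwise compatible arcs and $\Gamma=\emptyset$ contributes $1$. The sets with one element contribute
\begin{equation}\label{eq:a1}
\sum_\gamma w(\gamma)=\sum_{k=1}^{n-1}(-1)^kb_kS_k=\int\Phi_s\,d\nu .
\end{equation}
\end{proposition}

\begin{proof}
Expand the product defining $\tau_s(B)$ over the set $I\subseteq\mathbb Z_N$ of edges from which the term $s_iB(x_i,x_{i+1})$ is taken. By \eqref{eq:pathcycle}, $I=\mathbb Z_N$ contributes $\prod_is_i\cdot\operatorname{Tr}B^N=\chi(s)Q_N(B)$. A proper subset $I$ splits into maximal runs of consecutive edges. These are paths on disjoint vertex sets, so the expectation factorizes over them. A run of odd length contributes $0$, and a run of even length $2k$ starting at $i$ has $2k\le N-2$ and contributes $w(i,k)$. The runs of such an $I$ are pairwise compatible arcs, and conversely the runs of the union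 of pairwise compatible arcs are these arcs. Formula \eqref{eq:a1} follows from $b_k=\int x^k\,d\nu$.
\end{proof}

The term $D_s(B)$ depends on $B$ only through the measure $\nu$. It equals $1$ for regular kernels, for which $\tau_s(B)-1=\chi(s)Q_N(B)$: this is the role of the parity described in the introduction.

\section{Sufficient conditions for forcing and for not forcing}\label{sec:tools}

\begin{lemma}\label{lem:forcing}
If $|\tau_s(B)-1|\ge\min\{Q_N(B),\frac12\}$ for every kernel $B$, then $H_s$ is forcing.
\end{lemma}

\begin{proof}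
Let $|V(T_k)|\to\infty$ and $t(H_s,T_k)\to2^{-N}$, and write $B_k=B_{T_k}$. By \eqref{eq:transfer}, $\tau_s(B_k)\to1$, so $Q_N(B_k)\to0$ and $\|B_k\|\le Q_N(B_k)^{1/N}\to0$. Let $F$ be any oriented graph and expand the product in $\tau(F,B_k)$. In each of the $2^{\|F\|}-1$ nontrivial terms choose a factor $B_k(x_u,x_v)$ and fix all variables other than $x_u,x_v$. Since $F$ joins $u$ and $v$ only once, every other factor depends on at most one of these two variables. Integrating over them gives $\iint B_k(x,y)f(x)g(y)$ with $|f|,|g|\le1$, which is at most $\|B_k\|$ in absolute value. Hence $\tau(F,B_k)\to1$, and $t(F,T_k)\to2^{-\|F\|}$ by \eqref{eq:transfer}.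
\end{proof}

\begin{lemma}\label{lem:sampling}
Let $H$ be an oriented graph. If $\tau(H,B)=1$ for some kernel $B$ that is not almost everywhere zero, then $H$ is not forcing.
\end{lemma}

\begin{proof}
Sample independent points $x_1,\dots,x_k$ of $X$ and let $T_k$ be the tournament on $\{1,\dots,k\}$ in which, independently for all $i<j$ given the sample, $i\to j$ with probability $\frac12(1+B(x_i,x_j))$ and $j\to i$ otherwise. Fix $F$ and let $t'(F,T_k)$ be the probability that a uniformly random \emph{injective} map $V(F)\to V(T_k)$ preserves all directions; it differs from $t(F,T_k)$ by $O_F(1/k)$. By antisymmetry each fixed injection succeeds with probability $2^{-\|F\|}\tau(F,B)$, which is therefore the mean of $t'(F,T_k)$. The variance is $O_F(1/k)$: two random injections have disjoint images with probability $1-O_F(1/k)$, and the successes of two fixed injections with disjoint images are independent. Along $k=j^2$ these variances are summable, so Chebyshev's inequality and the Borel--Cantelli lemma give $t(F,T_k)\to2^{-\|F\|}\tau(F,B)$ almost surely,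 simultaneously for the countably many $F$. Fix such a sequence. It satisfies $t(H,T_k)\to2^{-\|H\|}$, but it is not quasirandom. Indeed, if $b_1>0$, the star $F$ with two edges directed out of the center has $\tau(F,B)=\mathbb E(1+(B1)(x))^2=1+b_1\ne1$, because $\langle B1,1\rangle=0$. If $b_1=0$, the cyclically oriented $4$-cycle has $\tau=1+Q_4(B)\neq1$ by Proposition~\ref{prop:expansion}.
\end{proof}

\begin{remark}
This explains why only even cycles are of interest. For a cycle of odd length $\ell$, reversing the order of the variables gives $\operatorname{Tr}B^\ell=-\operatorname{Tr}B^\ell=0$, and for regular $B$ all path terms vanish. So every nonzero regular kernel, such as $B_{0,1}$ below, has $\tau=1$.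
\end{remark}

To apply Lemma~\ref{lem:sampling} we need explicit kernels. By \eqref{eq:a1} the most useful ones are those for which $\nu$ is concentrated on $0$ and on a single point $x$, since they evaluate $\Phi_s$ at $x$. They are obtained from the circular tournament, in which a point of the circle beats the points in the half circle behind it, by tilting the measure and damping the kernel. For $0\le\varepsilon\le1$ and $0<c\le1$ let $X_\varepsilon$ be the circle $\mathbb R/2\pi\mathbb Z$ with the probability measure $(1+\varepsilon\cos\psi)\frac{d\psi}{2\pi}$, and let $B_{\varepsilon,c}(\varphi,\psi)=c\operatorname{sgn}\sin(\varphi-\psi)$.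

\begin{lemma}\label{lem:test}
Let $B=B_{\varepsilon,c}$, $\delta=\varepsilon^2/2$ and $x=c^2r$. Then $b_k=\delta x^k$ for all $k\ge1$, so that $\int\Phi_s\,d\nu=\delta\,\Phi_s(x)$, and $0<Q_N(B)\le c^Nr^{n-1}\le x\,r^{n-2}$.
\end{lemma}

\begin{proof}
For a function $g$ on the circle put $(Kg)(\varphi)=\frac1{2\pi}\bigl(\int_{\varphi-\pi}^\varphi g-\int_\varphi^{\varphi+\pi}g\bigr)$. Then $Bf=cK\bigl(f\cdot(1+\varepsilon\cos)\bigr)$. The operator $K$ annihilates $\pi$-periodic functions, and integrating gives $K\cos=\frac2\pi\sin$ and $K\sin=-\frac2\pi\cos$. The functions $1$, $\cos^2$ and $\sin\cos$ are $\pi$-periodic, so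
\[
B1=\varepsilon c\tfrac2\pi\sin,\qquad B\cos=c\tfrac2\pi\sin,\qquad B\sin=-c\tfrac2\pi\cos .
\]
Both $\sin$ and $\cos$ have squared norm $\frac12$ in $L^2(X_\varepsilon)$, since $\sin^2\psi\cos\psi$ and $\cos^3\psi$ have mean $0$ under $\frac{d\psi}{2\pi}$. Hence $b_k=\frac12\varepsilon^2(c^2r)^k$. As $|B|=c$ almost everywhere, $Q_N(B)>0$ and $\|B\|_{\mathrm{HS}}^2=c^2$. Lemma~\ref{lem:norm} applied to $B/c$ gives $Q_N(B)\le\|B\|^{N-2}\|B\|_{\mathrm{HS}}^2\le c^Nr^{n-1}$.
\end{proof}

As $c$ ranges over $(0,1]$ the point $x$ ranges over $(0,r]$, so the interval in Lemma~\ref{lem:norm} cannot be shortened.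

\begin{lemma}\label{lem:ivt}
If $\chi(s)\bigl(\tau_s(B_{\varepsilon,c})-1\bigr)<0$ for some $\varepsilon$ and $c$, then $H_s$ is not forcing.
\end{lemma}

\begin{proof}
The kernel $B_{0,c}$ is regular, so $\chi(s)(\tau_s(B_{0,c})-1)=Q_N(B_{0,c})>0$. For fixed $c$ the function $\varepsilon'\mapsto\tau_s(B_{\varepsilon',c})$ is a polynomial, since $\varepsilon'$ enters only through the density $\prod_i(1+\varepsilon'\cos\psi_i)$. By the intermediate value theorem $\tau_s(B_{\varepsilon',c})=1$ for some $\varepsilon'\in(0,\varepsilon)$, and Lemma~\ref{lem:sampling} applies.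
\end{proof}

\section{Cycles of length four and six}\label{sec:short}

For short cycles the expansion \eqref{eq:expansion} has few terms, and Lemmas~\ref{lem:forcing} and~\ref{lem:ivt} can be applied by hand. We write $Q=Q_N(B)$ and denote signs by $+$ and $-$.

\begin{example}[$N=4$]\label{ex:four}
All arcs have length $2$, and no two are compatible, so $\tau_s(B)=1-S_1b_1+\chi Q$ with $\chi=s_1s_2s_3s_4$. The eight vectors with $\chi=-1$ have $S_1=0$ and $\tau_s=1-Q$. The four rotations of ${+}{+}{-}{-}$ have $S_1=0$ and $\tau_s=1+Q$. The two alternating vectors have $S_1=-4$ and $\tau_s=1+4b_1+Q$. All these are forcing by Lemma~\ref{lem:forcing}. The two constant vectors have $\chi=+1$ and $\tau_s=1-4b_1+Q$; for $B_{1,1}$ we have $b_1=r/2$ and $Q\le r$, so $\tau_s\le1-r<1$, and Lemma~\ref{lem:ivt} shows that the cyclic orientation is not forcing. Hence $p_4=\frac78$.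
\end{example}

\begin{example}[$N=6$, $\chi=-1$]\label{ex:six}
Here $\prod_is_i=1$, so $\sigma_{i,2}=\sigma_{i+4,1}$, $S_2=S_1$ and $\Phi_s(x)=-S_1x(1-x)$. The only compatible pairs are $(i,1),(i+3,1)$. With $P=\sum_{i=1}^3\sigma_{i,1}\sigma_{i+3,1}$,
\[
\tau_s(B)=1-S_1(b_1-b_2)+Pb_1^2-Q,\qquad -S_1(b_1-b_2)=\int\Phi_s\,d\nu .
\]
For $s={+}{+}{+}{+}{-}{-}$ the products $\sigma_{1,1},\dots,\sigma_{6,1}$ are ${+}{+}{+}{-}{+}{-}$, so $S_1=2$ and $P=-1$. Then $\Phi_s\le0$ on $[0,r]$ and $\tau_s(B)=1+\int\Phi_s\,d\nu-b_1^2-Q\le1-Q$: the orientation is forcing. For $s={+}{-}{+}{-}{+}{+}$ the products are ${-}{-}{-}{-}{+}{+}$, so $S_1=-2$, $P=-1$, and $\Phi_s>0$ on $(0,r]$. The kernel $B_{1,1}$ has $b_1=r/2$, $b_2=r^2/2$ and $Q\le r^2$, whence $\tau_s-1\ge r-r^2-\frac14r^2-r^2=r(1-\frac94r)>0$, and the orientation is not forcing by Lemma~\ref{lem:ivt}.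
\end{example}

Example~\ref{ex:six} contains the mechanism of Theorem~\ref{thm:class} for $\chi=-1$. If $\Phi_s$ is positive somewhere on $(0,r]$, a test kernel pushes $\tau_s$ above $1$. If $\Phi_s\le0$ on $[0,r]$, the first-order term is nonpositive for every kernel, and one needs to know that the higher-order terms do not spoil the inequality $D_s\le1$. For long cycles three things have to be added.

First, the higher-order terms are not small. There are about $N^m/m!$ sets of $m$ compatible arcs of length $2$, so the sum $D_s$ cannot be truncated once $Nb_1$ is large. We expand $\log D_s$ instead; its term of order $m$ is at most $N(Cb_1)^m$ for an absolute constant $C$.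

Second, for random $s$ the first-order term is only of order $\sqrt N\,b_1$, which loses against an error $Nb_1^2$ when $b_1\gg N^{-1/2}$. So we need the sign of the second-order term of $\log D_s$; for typical $s$ it is negative. Both points are treated in Section~\ref{sec:small}.

Third, the expansion of the logarithm is available only for $b_1$ below a small absolute constant. For the remaining kernels we show directly in Section~\ref{sec:large} that $\tau_s(B)\le\frac12$ for typical $s$. This also disposes of the parity $\chi=+1$: a typical long orientation has $\tau_s(B_{1,1})<1$, like the cyclic $4$-cycle. Atypical orientations behave differently. For the alternating vector $s_i=(-1)^i$ we have $\sigma_{i,k}=(-1)^k$ and $\chi=+1$, so all weights are nonnegative, $\tau_s(B)\ge1+Q_N(B)$, and $H_s$ is forcing for every $n$. Thus the words ``with high probability'' cannot be removed from Theorem~\ref{thm:class}.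

\section{Nearly regular kernels: the logarithm of $D_s$}\label{sec:small}

Fix $s$ and $B$, and mark each arc by a complex variable $\zeta$:
\[
\Xi(\zeta)=\sum_\Gamma\prod_{\gamma\in\Gamma}\zeta w(\gamma),
\]
the sum running over sets of pairwise compatible arcs. This is a polynomial with real coefficients, $\Xi(0)=1$ and $\Xi(1)=D_s(B)$. If $\Xi$ has no zero in a large disk and its logarithm is $O(N)$ there, Cauchy's estimates bound all Taylor coefficients of $\log\Xi$ at once. We shall use that $(j,l)\not\sim(i,k)$ means that $(j,l)$ meets $\{i-1,\dots,i+2k\}$, which forces $j-i\in\{-2l,\dots,2k\}$. Hence an arc of length $2k$ is incompatible with at most $2k+2l+1\le5kl$ arcs of length $2l$.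

\begin{lemma}\label{lem:zerofree}
Let $b_1>0$. On the disk $|\zeta|<10^{-3}/b_1$ the polynomial $\Xi$ has no zeros and has an analytic logarithm with $\log\Xi(0)=0$ and $|\log\Xi|\le N$.
\end{lemma}

\begin{proof}
Fix $\zeta$ in the disk. For an arc $\gamma$ of length $2k$, Lemma~\ref{lem:norm} gives $|\zeta w(\gamma)|\le10^{-3}r^{k-1}$. Put $\eta(\gamma)=2\cdot2^k\cdot10^{-3}r^{k-1}=0.004\,(2r)^{k-1}$. Since $2r<0.811$,
\begin{equation}\label{eq:summable}
\sum_{\gamma'\not\sim\gamma}\eta(\gamma')\le0.02\,k\sum_{l\ge1}l(2r)^{l-1}=\frac{0.02\,k}{(1-2r)^2}\le0.56\,k\le k\ln2 .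
\end{equation}
For a set $\Delta$ of arcs let $\Xi_\Delta$ be the sum restricted to $\Gamma\subseteq\Delta$. We prove by induction on $|\Delta|$ that $\Xi_\Delta\neq0$ and that for every $\gamma\in\Delta$
\[
\Bigl|\frac{\Xi_\Delta}{\Xi_{\Delta\setminus\gamma}}-1\Bigr|\le\frac{\eta(\gamma)}2,\qquad\Bigl|\frac{\Xi_{\Delta\setminus\gamma}}{\Xi_\Delta}\Bigr|\le e^{\eta(\gamma)} .
\]
We have $\Xi_\emptyset=1$. Let $\gamma\in\Delta$ have length $2k$. Separating the sets $\Gamma$ that contain $\gamma$,
\[
\Xi_\Delta=\Xi_{\Delta\setminus\gamma}+\zeta w(\gamma)\,\Xi_{\Delta'},\qquad\Delta'=\{\gamma'\in\Delta:\gamma'\sim\gamma\}\subseteq\Delta\setminus\gamma .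
\]
Pass from $\Delta\setminus\gamma$ to $\Delta'$ by removing the arcs incompatible with $\gamma$ one at a time. By the induction hypothesis each removal multiplies the modulus by at most $e^{\eta(\gamma')}$, so $|\Xi_{\Delta'}/\Xi_{\Delta\setminus\gamma}|\le2^k$ by \eqref{eq:summable}. This gives the first bound, $10^{-3}r^{k-1}2^k=\eta(\gamma)/2\le\frac12$. It implies $\Xi_\Delta\ne0$, and the second bound follows from $1/(1-y)\le e^{2y}$ for $0\le y\le\frac12$.

Now remove all arcs one at a time. This writes $\Xi$ as a product of ratios that are analytic in $\zeta$ and lie within $\eta(\gamma)/2\le\frac12$ of $1$. The sum of their principal logarithms is an analytic logarithm of $\Xi$ vanishing at $0$, and $|\operatorname{Log}(1+z)|\le2|z|$ for $|z|\le\frac12$ bounds it by $\sum_\gamma\eta(\gamma)\le0.004N/(1-2r)\le N$.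
\end{proof}

Write $\log\Xi(\zeta)=\sum_{m\ge1}a_m\zeta^m$. If $\Xi=1+A_1\zeta+A_2\zeta^2+\cdots$, then $a_1=A_1$ and $a_2=A_2-\frac12A_1^2$. Here $A_1=\sum_\gamma w(\gamma)$, and $2A_2$ is the sum of $w(\gamma)w(\gamma')$ over ordered compatible pairs, while $A_1^2$ is the same sum over all ordered pairs. So
\begin{equation}\label{eq:a2}
a_1=\int\Phi_s\,d\nu,\qquad a_2=-\tfrac12\sum_\gamma w(\gamma)^2-\tfrac12\sum_{\gamma\ne\gamma',\ \gamma\not\sim\gamma'}w(\gamma)w(\gamma'),
\end{equation}
the last sum running over ordered pairs. For $b_1=0$ we have $\Xi=1$ and set $a_1=a_2=0$.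

\begin{lemma}\label{lem:logD}
For every $s$ and every kernel with $b_1\le5\cdot10^{-4}$ we have $D_s(B)>0$ and
\begin{equation}\label{eq:logD}
|\log D_s(B)-a_1|\le2\cdot10^6Nb_1^2,\qquad|\log D_s(B)-a_1-a_2|\le2\cdot10^9Nb_1^3 .
\end{equation}
\end{lemma}

\begin{proof}
Let $b_1>0$ and $y=10^3b_1\le\frac12$. By Lemma~\ref{lem:zerofree} and Cauchy's estimates $|a_m|\le Ny^m$, and the series converges at $\zeta=1$. The $a_m$ are real, so $D_s(B)=\exp\sum_ma_m>0$. Finally $\sum_{m\ge j}|a_m|\le2Ny^j$ for $j=2,3$.
\end{proof}

The diagonal part of $a_2$ is negative for every $s$: $\sum_\gamma w(\gamma)^2=N\sum_{k\le n-1}b_k^2\ge Nb_1^2$. The off-diagonal part is a sum of random signs, and we bound it by a quantity that does not involve the kernel. Let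
\[
R_{k,l,j}=\sum_{i\in\mathbb Z_N}\sigma_{i,k}\,\sigma_{i+j,l},\qquad\mathcal R_s=\sum_{k,l=1}^{n-1}\sum_jr^{k+l-2}|R_{k,l,j}|,
\]
where $j$ runs over the at most $2k+2l+1$ elements of $\mathbb Z_N$ for which $(0,k)$ and $(j,l)$ are distinct and incompatible. Grouping the pairs $\gamma=(i,k)$, $\gamma'=(i+j,l)$ by $(k,l,j)$ and using $b_kb_l\le r^{k+l-2}b_1^2$, we see that the last sum in \eqref{eq:a2} is at most $b_1^2\mathcal R_s$ in absolute value. Therefore
\begin{equation}\label{eq:a2bound}
a_2\le-\tfrac12b_1^2\,(N-\mathcal R_s).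
\end{equation}

\begin{lemma}\label{lem:R}
For uniformly random $s$ we have $\mathbb E\mathcal R_s=O(\sqrt N)$. Hence w.h.p.\ $\mathcal R_s\le N^{3/4}$.
\end{lemma}

\begin{proof}
For $A\subseteq\mathbb Z_N$ let $s_A=\prod_{i\in A}s_i$; then $\mathbb Es_As_{A'}$ is $1$ if $A=A'$ and $0$ otherwise. We have $\sigma_{i,k}\sigma_{i+j,l}=s_{A+i}$, where $A\ne\emptyset$ is the symmetric difference of the distinct arcs $(0,k)$ and $(j,l)$. Suppose $k+l\le N/8$. The two arcs overlap or are adjacent, so $A$ lies in a run of at most $N/4$ consecutive edges. If a nonzero translation fixed $A$, then $A$ would contain a coset of a subgroup of order $d\ge2$; its points are equally spaced at distance $N/d$, so a run containing it has at least $N-N/d+1>N/2$ edges. Thus the translates $A+i$ are distinct, $\mathbb ER_{k,l,j}^2=N$ and $\mathbb E|R_{k,l,j}|\le\sqrt N$. These terms contribute at most $\sqrt N\sum_{k,l\ge1}(2k+2l+1)r^{k+l-2}=O(\sqrt N)$. For $k+l>N/8$ use $|R_{k,l,j}|\le N$; the contribution is at most $N\sum_{m>N/8}m(2m+1)r^{m-2}$, which tends to $0$. The last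 claim is Markov's inequality.
\end{proof}

\begin{proposition}\label{prop:small}
Let $\kappa=10^{-11}$. If $N$ is large and $\mathcal R_s\le N^{3/4}$, then every kernel with $b_1\le\kappa$ satisfies $\log D_s(B)\le\int\Phi_s\,d\nu-\frac14Nb_1^2$.
\end{proposition}

\begin{proof}
By \eqref{eq:a2bound}, $a_2\le-\frac12Nb_1^2(1-N^{-1/4})$, and the error in the second bound of \eqref{eq:logD} is at most $2\cdot10^9\kappa\,Nb_1^2=0.02\,Nb_1^2$. For large $N$ we have $\frac12(1-N^{-1/4})-0.02\ge\frac14$.
\end{proof}

\section{Kernels far from regular}\label{sec:large}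

We want $\tau_s(B)\le\frac12$ for typical $s$ and for \emph{all} kernels with $b_1\ge\kappa$ at once. There are too many kernels for a union bound. Instead we cut the cycle into short paths, bound $\tau_s(B)$ by a product over the paths, and use only the frequencies with which the sign words occur, a property of $s$ alone. For a word $u\in\{\pm1\}^m$ let
\[
z_u(B)=\mathbb E\prod_{i=1}^m\bigl(1+u_iB(y_i,y_{i+1})\bigr)\ge0
\]
be the normalized density of the path oriented according to $u$. The next lemma allows biased signs, for use in Section~\ref{sec:bias}.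

\begin{lemma}\label{lem:blocks}
Let the $s_i$ be independent with $\mathbb P(s_i=1)=q\in(0,1)$, and let $u\in\{\pm1\}^m$ have independent letters of the same law. Let $\mathcal B$ be a family of kernels with $\sup_{B\in\mathcal B}\mathbb E\sqrt{z_u(B)}\to0$ as $m\to\infty$. Then w.h.p.\ $\tau_s(B)\le\frac12$ for all $B\in\mathcal B$.
\end{lemma}

\begin{proof}
Fix $m$ with $2\sqrt2\,\mathbb E\sqrt{z_u(B)}\le\frac12$ for all $B\in\mathcal B$. Let $h=\lfloor N/(m+1)\rfloor$, and for $1\le j\le h$ let $u^{(j)}$ be the word formed by $s$ on the edges $(j-1)(m+1)+1,\dots,(j-1)(m+1)+m$. One edge is skipped after each block, so these paths have disjoint vertex sets. At most $h+m$ edges remain, and their factors lie in $[0,2]$. Hence $\tau_s(B)\le2^m\prod_j2z_{u^{(j)}}(B)$, and by the inequality of arithmetic and geometric means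
\[
\sqrt{\tau_s(B)}\le2^{m/2}\Bigl(\frac1h\sum_{j=1}^h\sqrt{2z_{u^{(j)}}(B)}\Bigr)^h .
\]
The words $u^{(j)}$ are independent copies of $u$, and each of the $2^m$ words has positive probability. By the law of large numbers, w.h.p.\ every word $u'$ occurs at most $2h\,\mathbb P(u=u')$ times. On this event, which does not involve $B$, the average above is at most $2\sqrt2\,\mathbb E\sqrt{z_u(B)}\le\frac12$, so $\tau_s(B)\le2^m4^{-h}\le\frac12$ for large $N$ and all $B\in\mathcal B$.
\end{proof}

To estimate $z_u$, integrate the vertices of the path one after another. Put $v_0=1$, $v_i(y)=\int(1+u_iB(x,y))v_{i-1}(x)\,dx$ and $z_i=\int v_i$. Then $v_i\ge0$, $z_0=1$, $z_m=z_u$, $z_i\le2z_{i-1}$, and by antisymmetry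
\begin{equation}\label{eq:recursion}
v_i=z_{i-1}1-u_iBv_{i-1},\qquad z_i=z_{i-1}+u_i\langle B1,v_{i-1}\rangle .
\end{equation}
For uniform $u$ the sequence $(z_i)$ is a nonnegative martingale, so $\mathbb Ez_u=1$ shows no decay; this is why Lemma~\ref{lem:blocks} is formulated with a square root. The concave function $\sqrt z$ loses a fixed fraction whenever the relative step of the martingale is bounded below. A single step can vanish (the first one always does, as $\langle B1,1\rangle=0$), but over three steps $b_1$ provides a lower bound.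

\begin{lemma}\label{lem:sqrt}
For uniformly random $u\in\{\pm1\}^m$ and every kernel, $\mathbb E\sqrt{z_u}\le(1-b_1^2/128)^{\lfloor m/3\rfloor}$.
\end{lemma}

\begin{proof}
Let $\mathcal F_i$ be the $\sigma$-algebra generated by $u_1,\dots,u_i$, and let $\xi_i=\langle B1,v_{i-1}\rangle/z_{i-1}$, with $\xi_i=0$ if $z_{i-1}=0$ (then $v_{i-1}=0$ almost everywhere). Thus $z_i=z_{i-1}(1+u_i\xi_i)$, and $|\xi_i|\le1$ because $|B1|\le1$ and $v_{i-1}\ge0$. From
\[
\Bigl(\frac{\sqrt{1+\xi}+\sqrt{1-\xi}}2\Bigr)^2=\frac{1+\sqrt{1-\xi^2}}2\le1-\frac{\xi^2}4\le\Bigl(1-\frac{\xi^2}8\Bigr)^2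
\]
we get
\begin{equation}\label{eq:onestep}
\mathbb E[\sqrt{z_i}\mid\mathcal F_{i-1}]\le\sqrt{z_{i-1}}-\tfrac18\sqrt{z_{i-1}}\,\xi_i^2 .
\end{equation}
In particular $(\sqrt{z_i})$ is a supermartingale. Let $i\ge3$. Apply the first identity in \eqref{eq:recursion} twice, using $\langle B1,1\rangle=0$ and then $\langle B1,B1\rangle=b_1$:
\[
|\langle B1,v_{i-1}\rangle|=|\langle B1,Bv_{i-2}\rangle|=\bigl|z_{i-3}b_1-u_{i-2}\langle B1,B^2v_{i-3}\rangle\bigr| .
\]
Given $\mathcal F_{i-3}$, at least one of the two values of $u_{i-2}$ makes the right side at least $b_1z_{i-3}$. Call this event $\mathcal G$; its conditional probability is at least $\frac12$. Suppose $b_1z_{i-3}>0$. On $\mathcal G$ we have $0<z_{i-1}\le4z_{i-3}$, and so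
\[
\sqrt{z_{i-1}}\,\xi_i^2=\frac{\langle B1,v_{i-1}\rangle^2}{z_{i-1}^{3/2}}\ge\frac{b_1^2z_{i-3}^2}{(4z_{i-3})^{3/2}}=\frac{b_1^2}8\sqrt{z_{i-3}} .
\]
Taking the conditional expectation of \eqref{eq:onestep} given $\mathcal F_{i-3}$ and using the supermartingale property,
\[
\mathbb E[\sqrt{z_i}\mid\mathcal F_{i-3}]\le\sqrt{z_{i-3}}-\tfrac18\cdot\tfrac12\cdot\tfrac{b_1^2}8\sqrt{z_{i-3}}=\bigl(1-b_1^2/128\bigr)\sqrt{z_{i-3}} .
\]
If $b_1z_{i-3}=0$, this inequality is the supermartingale property itself. Iterate over $i=3,6,\dots,3\lfloor m/3\rfloor$ and use that $\mathbb E\sqrt{z_i}$ is nonincreasing in $i$.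
\end{proof}

Lemmas~\ref{lem:blocks} and~\ref{lem:sqrt} give the following.

\begin{proposition}\label{prop:large}
For uniformly random $s$, w.h.p.\ $\tau_s(B)\le\frac12$ for all kernels with $b_1\ge\kappa=10^{-11}$.
\end{proposition}

\section{The criterion for a typical orientation}\label{sec:criterion}

Normalize $\Phi_s$ by writing
\[
\Phi_s(x)=-x\sqrt N\,G_N(x),\qquad G_N(x)=N^{-1/2}\sum_{k=1}^{n-1}(-1)^{k-1}S_kx^{k-1},\qquad M_N=\min_{[0,r]}G_N .
\]
Then $\Phi_s\le0$ on $[0,r]$ if and only if $G_N\ge0$ on $(0,r]$, which by continuity means $M_N\ge0$. Let $\mathcal E_N$ be the set of $s$ for which $\mathcal R_s\le N^{3/4}$ and $\tau_s(B)\le\frac12$ for all kernels with $b_1\ge\kappa$. For uniform $s$, $\mathbb P(\mathcal E_N)\to1$ by Lemma~\ref{lem:R} and Proposition~\ref{prop:large}.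

\begin{proposition}\label{prop:criterion}
Let $N$ be large.
\begin{enumerate}
\item[(i)] If $s\in\mathcal E_N$, $\chi(s)=-1$ and $M_N\ge0$, then $H_s$ is forcing.
\item[(ii)] If $s\in\mathcal E_N$ and $\chi(s)=+1$, then $H_s$ is not forcing.
\item[(iii)] If $\chi(s)=-1$ and $M_N<-N^{-1/8}$, then $H_s$ is not forcing.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Since $\nu$ is supported on $[0,r]$, where $\Phi_s\le0$, Proposition~\ref{prop:small} gives $D_s(B)\le1$ and hence $\tau_s(B)\le1-Q_N(B)$ when $b_1\le\kappa$. When $b_1\ge\kappa$ we have $\tau_s(B)\le\frac12$. Apply Lemma~\ref{lem:forcing}.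

(ii) The kernel $B_{1,1}$ has $b_1=r/2>\kappa$, so $\tau_s(B_{1,1})\le\frac12<1$. Apply Lemma~\ref{lem:ivt}.

(iii) By continuity there is $x\in(0,r]$ with $G_N(x)\le-N^{-1/8}$. We use a test kernel at $x$ whose tilt $\delta$ is small enough for the first-order term to dominate the error $Nb_1^2$, yet not exponentially small like $Q_N$. Take $c^2=x/r$ and $\varepsilon^2=2/N$, so $\delta=1/N$. By Lemma~\ref{lem:test}, $B=B_{\varepsilon,c}$ has $b_1=x/N$ and $a_1=\delta\Phi_s(x)=-xN^{-1/2}G_N(x)\ge xN^{-5/8}$. By the first bound in \eqref{eq:logD} and $x^2\le x$,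
\[
D_s(B)-1\ge\log D_s(B)\ge x\bigl(N^{-5/8}-2\cdot10^6N^{-1}\bigr)\ge\tfrac12xN^{-5/8}>x\,r^{n-2}\ge Q_N(B)
\]
for large $N$, uniformly in $x$. So $\tau_s(B)=D_s(B)-Q_N(B)>1$, and Lemma~\ref{lem:ivt} applies.
\end{proof}

On $\mathcal E_N$ the only undecided case is $\chi(s)=-1$ with $-N^{-1/8}\le M_N<0$. Its probability tends to $0$ once we know that $M_N$ has a limit law without atoms.

\section{The Gaussian limit}\label{sec:limit}

We use two standard facts. The Hoeffding--Robbins central limit theorem states that if $(X_i)_{i\ge1}$ is stationary, bounded, centered and $m$-dependent (that is, $(X_i)_{i\le a}$ and $(X_i)_{i>a+m}$ are independent for all $a$), then $N^{-1/2}\sum_{i\le N}X_i$ converges in law to a centered Gaussian of variance $\mathbb EX_1^2+2\sum_{j=1}^m\mathbb EX_1X_{1+j}$. The approximation theorem for convergence in distribution in a separable metric space states that if $W_{N,K}\to W_{\infty,K}$ as $N\to\infty$ for each $K$, $W_{\infty,K}\to W$ as $K\to\infty$, and $\lim_K\limsup_N\mathbb P(d(W_{N,K},W_N)>\eta)=0$ for all $\eta>0$,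 then $W_N\to W$.

\begin{lemma}\label{lem:clt}
For uniform $s$, the pair $(\chi(s),G_N)$ converges in distribution on $\{\pm1\}\times C[0,r]$ to $(\chi_\infty,G)$, where $\chi_\infty$ is uniform on $\{\pm1\}$ and independent of $G$.
\end{lemma}

\begin{proof}
The variables $s_1,\dots,s_{N-1},\chi(s)$ are independent and uniform on $\{\pm1\}$. To separate the coefficients from the parity, discard the windows near edge $N$: let $S_k'=\sum_{i=1}^{N-2k}\sigma_{i,k}$. It depends only on $s_1,\dots,s_{N-1}$, so the vector $(S_k')_k$ is independent of $\chi(s)$, and $|S_k-S_k'|\le2k$.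

Fix $K$ and reals $\alpha_1,\dots,\alpha_K$. For an infinite sequence of independent uniform signs, $X_i=\sum_{k\le K}\alpha_k\sigma_{i,k}$ is stationary, bounded, centered and $2K$-dependent. Distinct pairs $(i,k)$ give distinct windows, so the $\sigma_{i,k}$ are orthonormal, $\mathbb EX_1^2=\sum_k\alpha_k^2$ and $\mathbb EX_1X_{1+j}=0$ for $j\ge1$. The windows in $S_k'$ do not wrap around the cycle, and $\sum_k\alpha_kS_k'$ differs from $\sum_{i\le N}X_i$ by at most $\sum_k2k|\alpha_k|$. So $N^{-1/2}\sum_k\alpha_kS_k'$ converges in law to $N(0,\sum_k\alpha_k^2)$. By the Cram\'er--Wold theorem, the independence from $\chi(s)$, the bound $|S_k-S_k'|\le2k$ and the symmetry of the Gaussian law,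
\[
\bigl(\chi(s),\,(N^{-1/2}(-1)^{k-1}S_k)_{k\le K}\bigr)\to\bigl(\chi_\infty,\,(g_0,\dots,g_{K-1})\bigr)
\]
in distribution, with $\chi_\infty$ independent of the $g_j$. The map from coefficients to polynomials in $C[0,r]$ is continuous, so the truncation of $G_N$ to $k\le K$ converges jointly with $\chi(s)$ to $(\chi_\infty,\sum_{j<K}g_jx^j)$.

For $k\le n-1$ the $N$ arcs $(i,k)$ are distinct sets, so $\mathbb ES_k^2=N$ and $\mathbb E|S_k|\le\sqrt N$. Hence, uniformly in $N$,
\[
\mathbb E\sup_{[0,r]}\Bigl|N^{-1/2}\sum_{k=K+1}^{n-1}(-1)^{k-1}S_kx^{k-1}\Bigr|\le\sum_{k>K}r^{k-1}=\frac{r^K}{1-r},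
\]
and $\mathbb E|g_j|\le1$ gives the same bound for $\sup_{[0,r]}|\sum_{j\ge K}g_jx^j|$. By Markov's inequality the hypotheses of the approximation theorem hold.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class} and of the formulas for $L$]
Let $M=\min_{[0,r]}G=g_0+\min_{[0,r]}\sum_{j\ge1}g_jx^j$. The Gaussian $g_0$ is independent of the second summand, so $M$ has no atoms. The minimum is a continuous functional on $C[0,r]$, so $(\chi(s),M_N)\to(\chi_\infty,M)$ in distribution by Lemma~\ref{lem:clt}. For every $\eta>0$,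
\[
\limsup_N\mathbb P(-N^{-1/8}\le M_N<0)\le\mathbb P(-\eta\le M\le0),
\]
and the right side tends to $\mathbb P(M=0)=0$ as $\eta\to0$. With Proposition~\ref{prop:criterion} and $\mathbb P(\mathcal E_N)\to1$ this shows that w.h.p.\ $H_s$ is forcing if and only if $\chi(s)=-1$ and $M_N\ge0$, which is Theorem~\ref{thm:class}. Consequently $p_{2n}=\mathbb P(\chi(s)=-1,\,M_N\ge0)+o(1)$. The boundary $\{-1\}\times\{0\}$ of the set $\{-1\}\times[0,\infty)$ has limit probability $0$, so
\[
p_{2n}\to\tfrac12\mathbb P(M\ge0)=\tfrac12\mathbb P(M>0)=L .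
\]
Let $Z$ be the number of zeros of $G$ in $[0,r]$. The event $Z=0$ means that $G>0$ on $[0,r]$ or $G<0$ on $[0,r]$, and these have equal probability because $-G$ has the law of $G$. So $L=\frac14\mathbb P(Z=0)$.

Finally, $\mathbb EG(x)G(y)=\sum_j(xy)^j=1/(1-xy)$. The process $Y_u=G(\tanh u)/\cosh u$ has the sign of $G(\tanh u)$ and covariance
\[
\frac1{\cosh u\cosh v\,(1-\tanh u\tanh v)}=\frac1{\cosh u\cosh v-\sinh u\sinh v}=\operatorname{sech}(u-v),
\]
and $\tanh$ maps $[0,t_0]$ onto $[0,r]$.
\end{proof}

\section{Bounds on the limit}\label{sec:bounds}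

On an interval as short as $[0,t_0]$ the process rarely has more than one zero, so $\mathbb P(Z\ge1)$ can be bracketed tightly: from above by the mean and the parity of $Z$, from below by comparing signs at three points.

If $(W,W')$ is a centered Gaussian pair with correlation $\rho$, then $\mathbb P(WW'<0)=\frac1\pi\arccos\rho$: write the pair as the inner products of a standard planar Gaussian vector with two vectors at angle $\arccos\rho$ and use rotation invariance. For $t\ge0$, $\sin\operatorname{gd}t=\tanh t$ gives $\cos\operatorname{gd}t=\operatorname{sech}t$. Hence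
\begin{equation}\label{eq:signchange}
\mathbb P(Y_uY_v<0)=\operatorname{gd}(|u-v|)/\pi .
\end{equation}

\emph{Upper bound on $L$.} If $Z=0$, then $Y_0,Y_{t_0/2},Y_{t_0}$ have the same sign. Among three signs the number of disagreeing pairs is $0$ if all agree and $2$ otherwise. By \eqref{eq:signchange} its mean is $(2\operatorname{gd}(t_0/2)+\operatorname{gd}(t_0))/\pi$, so
\[
\mathbb P(Z=0)\le1-\frac{2\operatorname{gd}(t_0/2)+\operatorname{gd}(t_0)}{2\pi}.
\]

\emph{Lower bound on $L$.} Almost surely $G(0)G(r)\ne0$, and all zeros of $G$ in $[0,r]$ are simple. To see the latter, write $G=g_0+J$. If $g_1\ne0$, then $J'$ is analytic near $[0,r]$ and not identically zero, so $J$ has finitely many critical values on $[0,r]$. A multiple zero requires $-g_0$ to be one of them, which has probability $0$ since $g_0$ is independent of $J$. Consequently $Z$ is odd if and only if $G(0)G(r)<0$, which has probability $\operatorname{gd}(t_0)/\pi$ by \eqref{eq:signchange}.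

For the mean we use the Kac--Rice formula in the form of Edelman and Kostlan: for a centered Gaussian process $G$ on $[0,r]$ with smooth paths, covariance $\mathcal C(x,y)$ and $(G(x),G'(x))$ nondegenerate for every $x$,
\[
\mathbb EZ=\frac1\pi\int_0^r\sqrt{\partial_x\partial_y\log\mathcal C(x,y)\big|_{y=x}}\;dx .
\]
In our case $(G(x),G'(x))$ is the sum of the nondegenerate vector $(g_0+g_1x,\,g_1)$ and an independent vector, so it is nondegenerate. With $\log\mathcal C=-\log(1-xy)$ we get $\partial_y\log\mathcal C=x/(1-xy)$ and $\partial_x\partial_y\log\mathcal C=1/(1-xy)^2$, so $\mathbb EZ=\frac1\pi\int_0^r\frac{dx}{1-x^2}=t_0/\pi$. The inequality $\mathbf 1_{Z\ge1}\le\frac12(Z+\mathbf 1_{Z\text{ odd}})$ holds for every integer $Z\ge0$, with equality for $Z\le2$. Taking expectations,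
\[
\mathbb P(Z=0)\ge1-\frac{t_0+\operatorname{gd}(t_0)}{2\pi}.
\]

Dividing by $4$ gives the two bounds in Theorem~\ref{thm:limit}. To five decimals, $t_0\approx0.42996$, $\operatorname{gd}(t_0)=\arcsin(4/\pi^2)\approx0.41729$ and $\operatorname{gd}(t_0/2)\approx0.21334$. The two bounds are then $0.21629$ and $0.21642$ to five digits, so $0.21628<L<0.21643$. This completes the proof of Theorem~\ref{thm:limit}. \qed

\section{Biased orientations}\label{sec:bias}

Let the $s_i$ be independent with $\mathbb P(s_i=1)=q$, and put $\theta=\mathbb Es_i=2q-1$, so that $0<|\theta|<1$. The results of Sections~\ref{sec:kernels} and~\ref{sec:tools} and Lemma~\ref{lem:logD} hold for every $s$. The two probabilistic estimates have to be redone.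

\subsection*{Nearly regular kernels}
Now $S_1$ has order $N$, so the first-order term beats the error $Nb_1^2$ for all small $b_1$, and the second-order term is not needed.

\begin{lemma}\label{lem:biassmall}
Let $\kappa_\theta=10^{-7}\theta^2$. W.h.p.\ $D_s(B)\le1$ for all kernels with $b_1\le\kappa_\theta$.
\end{lemma}

\begin{proof}
We have $\mathbb ES_k=N\theta^{2k}$. The products $\sigma_{i,k}$ and $\sigma_{j,k}$ are independent when the windows are disjoint, each window meets fewer than $4k$ windows of its length, and each covariance is at most $1$; so $\operatorname{Var}S_k\le4kN$. Hence $\mathcal R_s'=\sum_{k=1}^{n-1}r^{k-1}|S_k-N\theta^{2k}|$ has mean at most $2\sqrt N\sum_k\sqrt k\,r^{k-1}=O(\sqrt N)$, and w.h.p.\ $\mathcal R_s'\le N^{3/4}$. For $x\in[0,r]$ put $y=\theta^2x<\frac12$. The terms of the alternating sum $\sum_{k=1}^{n-1}(-y)^k$ decrease in size, so the sum is at most $-y+y^2\le-\frac12\theta^2x$. Using $b_k=\int x^k\,d\nu\le r^{k-1}b_1$,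
\[
a_1=\sum_k(-1)^kb_kS_k\le N\int\sum_{k=1}^{n-1}(-\theta^2x)^k\,d\nu+b_1\mathcal R_s'\le-\tfrac12N\theta^2b_1+N^{3/4}b_1 .
\]
For $b_1\le\kappa_\theta$ the first bound in \eqref{eq:logD} applies and $2\cdot10^6b_1\le0.2\,\theta^2$, so
\[
\log D_s(B)\le-Nb_1\bigl(\tfrac12\theta^2-N^{-1/4}-0.2\,\theta^2\bigr)\le0
\]
for large $N$.
\end{proof}

\subsection*{Kernels far from regular}
With biased letters $(z_i)$ is no longer a martingale, since $\mathbb E[z_i\mid\mathcal F_{i-1}]=z_{i-1}(1+\theta\xi_i)$, and the proof of Lemma~\ref{lem:sqrt} does not apply. In exchange, the first moment $\mathbb Ez_u$ itself decays. It is governed by the leading eigenvalue of a positive operator, for which we use the Jentzsch--Krein--Rutman theorem: if $\mathcal M$ is a compact operator on real $L^2(X)$ that maps nonnegative functions to nonnegative functions and its spectral radius $\rho=\lim_m\|\mathcal M^m\|^{1/m}$ is positive, then $\mathcal Mf=\rho f$ for some $f\ge0$ with $\|f\|=1$.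

\begin{lemma}\label{lem:biaslarge}
If $u\in\{\pm1\}^m$ has independent letters of mean $\theta$, then every kernel satisfies $\mathbb Ez_u\le(1-|\theta|)^{-1}(1+\theta^2b_1/4)^{-m}$.
\end{lemma}

\begin{proof}
By \eqref{eq:recursion}, $\mathbb E[v_i\mid u_1,\dots,u_{i-1}]=\mathcal Mv_{i-1}$ with $\mathcal Mf=\langle f,1\rangle1-\theta Bf$, so $\mathbb Ez_u=\langle\mathcal M^m1,1\rangle$. The operator $\mathcal M$ is Hilbert--Schmidt with integral kernel $1-\theta B\ge1-|\theta|>0$. Hence $\mathcal M^m1\ge(1-|\theta|)^m$ and $\rho\ge1-|\theta|>0$. Let $f$ be the eigenfunction above and $a=\langle f,1\rangle\in(0,1]$. Since $\langle Bf,f\rangle=0$ for real $f$, we have $\rho=\langle\mathcal Mf,f\rangle=a^2\le1$. Also $f=\rho^{-1}\mathcal Mf\ge(1-|\theta|)a/\rho=(1-|\theta|)/a\ge1-|\theta|$. So $1\le f/(1-|\theta|)$, and positivity of $\mathcal M$ gives $\mathcal M^m1\le\rho^mf/(1-|\theta|)$ and $\mathbb Ez_u\le\rho^m/(1-|\theta|)$.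

It remains to bound $\rho$ away from $1$. Write $f=a1+g$ with $g\perp1$, so $\|g\|^2=1-a^2=1-\rho$. Let $\Pi$ be the orthogonal projection onto the complement of the constants; recall $B1\perp1$. Applying $\Pi$ to $\mathcal Mf=\rho f$ gives $-\theta aB1-\theta\,\Pi Bg=\rho g$. As $\rho$, $|\theta|$ and $\|B\|$ are at most $1$, this yields $|\theta|a\sqrt{b_1}\le2\|g\|$. Squaring, $\theta^2\rho b_1\le4(1-\rho)$, that is, $\rho\le(1+\theta^2b_1/4)^{-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bias}]
Since $\mathbb E\sqrt{z_u}\le(\mathbb Ez_u)^{1/2}$ and $\theta\ne0$, Lemma~\ref{lem:biaslarge} shows that the family of kernels with $b_1\ge\kappa_\theta$ satisfies the hypothesis of Lemma~\ref{lem:blocks}. So w.h.p.\ $\tau_s(B)\le\frac12$ whenever $b_1\ge\kappa_\theta$, and $D_s(B)\le1$ whenever $b_1\le\kappa_\theta$ by Lemma~\ref{lem:biassmall}. Suppose that both statements hold. If $\chi(s)=-1$, then $\tau_s(B)\le1-Q_N(B)$ for $b_1\le\kappa_\theta$ and $\tau_s(B)\le\frac12$ otherwise, so $H_s$ is forcing by Lemma~\ref{lem:forcing}. If $\chi(s)=+1$,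 then $B_{1,1}$ has $b_1=r/2\ge\kappa_\theta$, so $\tau_s(B_{1,1})\le\frac12$ and $H_s$ is not forcing by Lemma~\ref{lem:ivt}. Finally $|\mathbb E\chi(s)|=|\theta|^N\to0$ because $|\theta|<1$, so $\mathbb P(\chi(s)=-1)\to\frac12$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{GIKK}
Andrzej Grzesik, Daniel Il'kovi\v{c}, Bart{\l}omiej Kielak, and Daniel Kr\'al',
\emph{Quasirandom forcing orientations of cycles},
arXiv:2212.09343 (2022).

\end{thebibliography}
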